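\title{Hyperbolicity propagates in stable families of endomorphisms of $\mathbb{P}^k$}

\begin{abstract}
Let $\{f_\lambda\}_{\lambda\in M}$ be a holomorphic family of endomorphisms of $\mathbb{P}^k(\mathbb{C})$ over a connected complex manifold $M$, stable in the sense of Berteloot--Bianchi--Dupont. We prove that if one map $f_{\lambda_0}$ is uniformly expanding on the support of its measure of maximal entropy, then so is every $f_\lambda$. This answers a question stated by Br\'evard and Rakhimov. Near $\lambda_0$, backward orbits of the holomorphic graphs that carry the stability approach each other exponentially fast; a two-constants estimate carries an exponential rate to any other parameter; and if expansion failed there, these fast backward orbits would start on a proper complex submanifold, which the measure of maximal entropy cannot charge. We also show that the Julia sets then move holomorphically over all of $M$, and that a family of hyperbolic maps is stable exactly when a natural covering of $M$ is trivial.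
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Julia sets and hyperbolicity}

Fix integers $k\ge1$ and $d\ge2$ and write $\mathbb{P}^k=\mathbb{P}^k(\mathbb{C})$. An endomorphism of $\mathbb{P}^k$ of algebraic degree $d$ is a map given in homogeneous coordinates by $k+1$ homogeneous polynomials of degree $d$ whose only common zero is the origin. Let $M$ be a connected complex manifold. A \emph{holomorphic family} $\{f_\lambda\}_{\lambda\in M}$ of endomorphisms is a holomorphic map
\[
F:M\times\mathbb{P}^k\to M\times\mathbb{P}^k,\qquad F(\lambda,z)=(\lambda,f_\lambda(z)),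
\]
such that every $f_\lambda$ is an endomorphism of $\mathbb{P}^k$ of algebraic degree $d$. We write $C_\lambda$ for the critical set of $f_\lambda$, so that the critical set of $F$ is $C_F=\{(\lambda,z):z\in C_\lambda\}$.

Each $f_\lambda$ has a unique ergodic measure of maximal entropy $\mu_\lambda$, its \emph{equilibrium measure}. We call $J_\lambda=\operatorname{supp}\mu_\lambda$ the \emph{Julia set} of $f_\lambda$. The parameter $\lambda$, or the map $f_\lambda$, is \emph{hyperbolic} if $f_\lambda$ is uniformly expanding on $J_\lambda$: there are $C>0$ and $\kappa>1$ with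
\begin{equation}\label{eq:hyp}
|Df_\lambda^n(x)v|\ge C\kappa^n|v|\qquad(x\in J_\lambda,\ v\in T_x\mathbb{P}^k,\ n\ge0).
\end{equation}
For example, $z\mapsto z^2$ has the unit circle as Julia set and is hyperbolic, while the Julia set of $z\mapsto z^2-2$ contains the critical point $0$, a preimage of the repelling fixed point $2$, so this map is not hyperbolic.

It is known that near a hyperbolic parameter $\lambda_0$ the Julia sets move by a holomorphic motion that conjugates $f_{\lambda_0}|_{J_{\lambda_0}}$ to $f_\lambda|_{J_\lambda}$. So the dynamics on the Julia set is locally constant at a hyperbolic parameter. The notion of stability recalled next expresses the same phenomenon without assuming expansion.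

\subsection{Stability}

Let $\mathcal{J}$ be the space of holomorphic maps $\gamma:M\to\mathbb{P}^k$ with $\gamma(\lambda)\in J_\lambda$ for every $\lambda\in M$, with the topology of local uniform convergence, and let $\Gamma_\gamma\subset M\times\mathbb{P}^k$ be the graph of $\gamma$. The family acts on $\mathcal{J}$, and $\mathcal{J}$ evaluates to each Julia set:
\[
\mathcal{F}:\mathcal{J}\to\mathcal{J},\quad \mathcal{F}(\gamma)(\lambda)=f_\lambda(\gamma(\lambda));\qquad\qquad p_\lambda:\mathcal{J}\to J_\lambda,\quad p_\lambda(\gamma)=\gamma(\lambda).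
\]
Both maps are continuous and $p_\lambda\circ\mathcal{F}=f_\lambda\circ p_\lambda$.

\begin{definition}\label{def:web}
An \emph{equilibrium web} is an $\mathcal{F}$-invariant, compactly supported Borel probability measure $\mathcal{M}$ on $\mathcal{J}$ such that $(p_\lambda)_*\mathcal{M}=\mu_\lambda$ for every $\lambda\in M$. It is \emph{acritical} if $\mathcal{M}(\mathcal{J}_s)=0$, where
\[
\mathcal{J}_s=\Big\{\gamma\in\mathcal{J}:\ \Gamma_\gamma\cap\bigcup_{m\ge0,\ n\ge1}F^{-m}(F^n(C_F))\neq\emptyset\Big\},
\]
and \emph{weakly acritical} if $\mathcal{M}(\{\gamma\in\mathcal{J}:\Gamma_\gamma\cap C_F\ne\emptyset\})=0$. The family is \emph{stable} (in the sense of Berteloot--Bianchi--Dupont) if it admits an acritical equilibrium web.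
\end{definition}

An acritical web is weakly acritical, because $C_F\subset F^{-1}(F(C_F))$.

A web is a holomorphic motion of the measures $\mu_\lambda$ rather than of the sets $J_\lambda$: one dynamical system $(\mathcal{J},\mathcal{F},\mathcal{M})$ has every $(J_\lambda,f_\lambda,\mu_\lambda)$ as a factor, and the factor maps depend holomorphically on $\lambda$. The definition allows two graphs to cross, and it keeps only almost every graph away from the grand orbit of the critical set. Stability does not imply hyperbolicity. In a constant family $f_\lambda=f$, the image of $\mu$ under the map sending $x\in J$ to the constant map $x$ is an equilibrium web, and it is acritical because the sets $f^{-m}(f^n(C))$ are proper analytic subsets of $\mathbb{P}^k$, which $\mu$ does not charge (Proposition~\ref{prop:mu}). So the constant family $z^2-2$ is stable and has no hyperbolic parameter.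

\subsection{The question}

\medskip\noindent\textbf{Question.} \emph{If a stable family $\{f_\lambda\}_{\lambda\in M}$ contains a hyperbolic parameter, are all its parameters hyperbolic?}

\medskip
The answer is known to be yes for $k=1$ and for certain specific families in higher dimension. For $k\ge2$ the question is stated as open by Br\'evard and Rakhimov \cite{BR}.

One reason to expect a positive answer is Harnack's inequality. Let $k=1$, let $\gamma\in\mathcal{J}$ satisfy $\mathcal{F}^n\gamma=\gamma$, and suppose that the multiplier $m(\lambda)=(f_\lambda^n)'(\gamma(\lambda))$ has modulus greater than $1$ for every $\lambda$. Then $\frac1n\log|m|$ is a positive pluriharmonic function on $M$, so its values at two parameters $\lambda_0,\lambda_1$ are comparable, with a constant that does not depend on $\gamma$ or $n$. A uniform expansion rate along such cycles at $\lambda_0$ gives one at $\lambda_1$.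

This argument assumes what is at stake, namely that expansion never fails completely, and the existence of a motion does not provide this. Consider on $M=\mathbb{C}\setminus\{0\}$ the family $f_\lambda(z,w)=(z^2,\lambda w+w^2)$, extended to $\mathbb{P}^2$. The circle $S^1\times\{0\}$ is invariant, does not move, and contains no critical point, since $Df_\lambda(z,0)=\operatorname{diag}(2z,\lambda)$. Yet $f_\lambda$ is expanding along it only for $|\lambda|>1$. The motion of the circle knows nothing about the direction $w$, because the circle lies in the complex line $\{w=0\}$. A Julia set is not thin in this sense: $\mu_\lambda$ gives no mass to proper complex submanifolds, even local ones. The proof turns this remark into an argument. The obstacle is that expansion may fail only along orbits that $\mu_\lambda$ does not see, so the remark has to be applied near an arbitrary orbit in $J_\lambda$.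

\subsection{Results}

The answer is yes in every dimension.

\begin{theorem}\label{thm:main}
Let $\{f_\lambda\}_{\lambda\in M}$ be a stable family of endomorphisms of $\mathbb{P}^k$, $k\ge1$, and let $f_{\lambda_0}$ be hyperbolic for some $\lambda_0\in M$. Then $f_\lambda$ is hyperbolic for every $\lambda\in M$.
\end{theorem}

A \emph{holomorphic motion} of a set $X\subset\mathbb{P}^k$ over $M$ with base point $\lambda_0$ is a family of injective maps $h_\lambda:X\to\mathbb{P}^k$ with $h_{\lambda_0}=\mathrm{id}$ such that $\lambda\mapsto h_\lambda(x)$ is holomorphic for each $x\in X$. In the situation of Theorem~\ref{thm:main} the web comes from such a motion.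

\begin{theorem}\label{thm:motion}
In the situation of Theorem~\ref{thm:main}, let $\mathcal{M}$ be an acritical equilibrium web and $K=\operatorname{supp}\mathcal{M}$.
\begin{enumerate}
\item[(1)] For every $\lambda\in M$, the map $p_\lambda:K\to J_\lambda$ is a homeomorphism. So $h_\lambda=p_\lambda\circ(p_{\lambda_0}|_K)^{-1}:J_{\lambda_0}\to J_\lambda$ is a holomorphic motion over all of $M$, conjugating $f_{\lambda_0}|_{J_{\lambda_0}}$ to $f_\lambda|_{J_\lambda}$. Moreover $\mathcal{M}$ is the only equilibrium web, and $\mathcal{J}_s=\emptyset$.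
\item[(2)] The function $\psi(\lambda)=\lim_{n\to\infty}\frac1n\log\max_{x\in J_\lambda}\|(Df_\lambda^n(x))^{-1}\|$ is plurisubharmonic and negative on $M$.
\item[(3)] Theorem~\ref{thm:main} and statements {\rm(1)} and {\rm(2)} hold if $\mathcal{M}$ is only assumed to be weakly acritical.
\end{enumerate}
\end{theorem}

The converse of Theorem~\ref{thm:main} holds up to monodromy.

\begin{theorem}\label{thm:converse}
\begin{enumerate}
\item[(1)] Suppose that every $f_\lambda$ is hyperbolic. The local holomorphic motions of the Julia sets define a covering $\mathcal{E}\to M$ whose fibers are the sets $J_\lambda$ with the discrete topology. The family is stable if and only if this covering is trivial, which is automatic if $M$ is simply connected.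
\item[(2)] If $M$ is simply connected, then the family is stable and contains a hyperbolic parameter if and only if all its parameters are hyperbolic.
\item[(3)] For every $k\ge1$ there is a family of endomorphisms of $\mathbb{P}^k$, all hyperbolic, that is not stable. So the triviality of the covering cannot be omitted in {\rm(1)}.
\end{enumerate}
\end{theorem}

Section~\ref{sec:model} carries out the proof of Theorem~\ref{thm:main} at a fixed point, where each step can be done by hand. After the preliminaries of Section~\ref{sec:prelim}, the general proof occupies Sections~\ref{sec:near}--\ref{sec:perron}. Theorems~\ref{thm:motion} and~\ref{thm:converse} are proved in Sections~\ref{sec:global} and~\ref{sec:covering}.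

\section{The argument at a fixed point}\label{sec:model}

This section is a guide; later sections do not depend on it. Let $\mathcal{M}$ and $K$ be as in Theorem~\ref{thm:motion}, suppose that $\gamma\in K$ satisfies $\mathcal{F}\gamma=\gamma$, and fix $\lambda_1\in M$. Then $x=\gamma(\lambda_1)$ is a fixed point of $f=f_{\lambda_1}$, and we ask why it must be repelling.

\medskip\noindent\emph{Step 1: backward contraction near $\lambda_0$.} After replacing the maps by iterates, $f_\lambda$ doubles small distances to the points $\sigma(\lambda)$, $\sigma\in K$, for all $\lambda$ in a compact neighborhood $D$ of $\lambda_0$. Inverse branches then halve distances. We will deduce (Lemma~\ref{lem:back}) that every $\gamma_0'\in K$ that is $\varepsilon$-close to $\gamma$ on $D$ has a backward orbit $\gamma'_{-n}\in K$, $\mathcal{F}\gamma'_{-n-1}=\gamma'_{-n}$, such that $\gamma'_{-n}$ is $2^{-n}\varepsilon$-close to $\gamma$ on $D$.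

\medskip\noindent\emph{Step 2: from $D$ to $\lambda_1$.} Suppose for simplicity that $M$ is the unit disc, that $D=\{|\lambda|\le\eta\}$ with $\eta<|\lambda_1|<1$, and that the maps in $K$ take values in a subset of $\mathbb{C}^k$ of diameter at most $1$. For $\sigma,\sigma'\in K$ that are $\delta$-close on $D$, the function $\log|\sigma-\sigma'|$ is subharmonic, at most $0$ on $M$ and at most $\log\delta$ on $D$. Comparing it with the harmonic function $(\log\delta)\log|\lambda|/\log\eta$ on the annulus $\eta<|\lambda|<1$ gives Hadamard's three-circles bound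
\[
|\sigma(\lambda_1)-\sigma'(\lambda_1)|\le\delta^\alpha,\qquad\alpha=\frac{\log|\lambda_1|}{\log\eta}>0 .
\]
The exponent deteriorates as $\lambda_1$ moves away from $D$ but stays positive. Hence the points $y_n=\gamma'_{-n}(\lambda_1)-x$ satisfy $|y_n|\le\varepsilon^\alpha e^{-c_0n}$ with $c_0=\alpha\log2$. We have produced backward orbits of $f$ that converge to $x$ at an exponential rate, without any information on $Df(x)$.

\medskip\noindent\emph{Step 3 for $k=1$.} In the coordinate centered at $x$, $f(y)=my+O(y^2)$ and $f(y_{n+1})=y_n$. Suppose $|m|<e^{c}$ with $c<c_0$. If $y_0\ne0$, then $y_n\neq0$ for all $n$ and $y_n/y_{n+1}\to m$, so $|y_{n+1}|\ge e^{-c}|y_n|$ for large $n$, which contradicts $|y_n|\le e^{-c_0n}$. So $y_0=0$: all $\gamma'_0\in K$ close to $\gamma$ pass through $x$ at $\lambda_1$. These $\gamma'_0$ have positive $\mathcal{M}$-measure, because $\gamma$ lies in the support of $\mathcal{M}$, so $\mu_{\lambda_1}=(p_{\lambda_1})_*\mathcal{M}$ has an atom at $x$. It has none, and therefore $|m|\ge e^{c_0}>1$.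

\medskip\noindent\emph{Step 3 for $k=2$.} Now one eigenvalue may be large and the other small, and fast backward orbits other than the constant one exist. Take as a model the local form
\[
f(z,w)=(az+w^2,\ bw),\qquad |a|<e^{c_0}\le|b|.
\]
A backward orbit $y_n=(z_n,w_n)$ satisfies $w_n=b^{-n}w_0$ and $z_{n-1}=az_n+w_n^2$, hence
\[
z_0=a^Nz_N+\sum_{i=1}^Na^{i-1}w_i^2 .
\]
If $|y_N|\le e^{-c_0N}$, then $a^Nz_N\to0$. The series converges because $|a|<e^{2c_0}\le|b|^2$, and
\begin{equation}\label{eq:parabola}
z_0=\sum_{i\ge1}a^{i-1}b^{-2i}w_0^2=\frac{w_0^2}{b^2-a}.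
\end{equation}
So the slow coordinate $z_0$ is a holomorphic function of the fast coordinate $w_0$: fast backward orbits start on a parabola. All $\gamma'_0\in K$ near $\gamma$ then have $\gamma_0'(\lambda_1)$ on this curve, which is impossible since $\mu_{\lambda_1}$ gives no mass to a curve. Therefore both eigenvalues have modulus at least $e^{c_0}$.

\medskip
In general we must bound the expansion along every orbit in $J_{\lambda_1}$, not only at fixed points. The fixed point is replaced by a backward orbit that is typical for an invariant measure realizing the worst expansion rate (Lemma~\ref{lem:extremal}), the eigenvalues by Lyapunov exponents (Theorem~\ref{thm:oseledets}), and \eqref{eq:parabola} by a fixed point equation in a space of sequences (Proposition~\ref{prop:perron}).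

\section{Preliminaries}\label{sec:prelim}

Manifolds are second countable, and $\dim M\ge1$, since there is nothing to prove when $M$ is a point. We abbreviate plurisubharmonic to psh: an upper semicontinuous function $u$ with values in $[-\infty,\infty)$ on an open subset of $\mathbb{C}^n$ is psh if $u$ at the center of every closed disc in a complex line is at most its mean over the boundary circle. This notion is local and invariant under biholomorphisms. A smooth function $u$ is psh if and only if $dd^cu\ge0$, where $dd^c=\frac{i}{\pi}\partial\bar\partial$, and $\log|G|$ is psh for every holomorphic map $G$ to $\mathbb{C}^N$.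

\subsection{Distance and charts on $\mathbb{P}^k$}

We use the chordal distance
\[
\operatorname{dist}([x],[y])=\frac{|x\wedge y|}{|x|\,|y|}\le1,
\]
which is the sine of the angle between the two lines and is invariant under $U(k+1)$. The open ball for this distance is $B(x,r)$. Tangent vectors are measured in the Fubini--Study norm, normalized so that $z\mapsto[1:z]$ has isometric differential at $0$.

Fix a Borel map $x\mapsto U_x\in U(k+1)$ with $U_x[1:0:\dots:0]=x$, obtained by patching finitely many continuous local sections of $U(k+1)\to\mathbb{P}^k$, and set $\Theta_x(z)=U_x[1:z]$ for $z\in\mathbb{C}^k$. Then $\Theta_x$ is a biholomorphism from $\mathbb{C}^k$ onto $B(x,1)$, $\Theta_x(0)=x$, the differential $D\Theta_x(0)$ is an isometry, and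
\begin{equation}\label{eq:chart}
\operatorname{dist}(x,\Theta_x(z))=\phi(|z|),\qquad\phi(t)=\frac{t}{\sqrt{1+t^2}} .
\end{equation}
The function $\phi$ is increasing, $\phi(t)\le t$, $\phi(1)=1/\sqrt2$, and $\phi^{-1}(s)=s/\sqrt{1-s^2}\le2s$ for $s\le\frac12$. The charts depend on $x$ only measurably, but they differ by isometries, so estimates in them are uniform.

\begin{lemma}\label{lem:taylor}
Let $\{g_\lambda\}_{\lambda\in M}$ be a holomorphic family of endomorphisms of $\mathbb{P}^k$ and $\Lambda\subset M$ a compact set. There are $R,C>0$ such that for all $\lambda\in\Lambda$ and $x\in\mathbb{P}^k$ the map $g=\Theta_{g_\lambda(x)}^{-1}\circ g_\lambda\circ\Theta_x$ is holomorphic on $\{|z|<3R\}$, $g(0)=0$, and $\|D^2g\|\le C$ on $\{|z|\le2R\}$.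
\end{lemma}

\begin{proof}
By uniform continuity on $\Lambda\times\mathbb{P}^k$ there is $R>0$ such that $\operatorname{dist}(x,y)<3R$ implies $\operatorname{dist}(g_\lambda(x),g_\lambda(y))<1/\sqrt2$ for $\lambda\in\Lambda$. By \eqref{eq:chart}, $g$ maps $\{|z|<3R\}$ into the unit ball. The Cauchy estimates bound $D^2g$ on $\{|z|\le2R\}$ in terms of $R$ and $k$ only.
\end{proof}

\subsection{The equilibrium measure}

Let $\omega$ be the Fubini--Study form, so that $\omega=dd^c\log|s|$ for every local holomorphic section $s$ of $\mathbb{C}^{k+1}\setminus\{0\}\to\mathbb{P}^k$. A set is \emph{locally pluripolar} if it is locally contained in $\{u=-\infty\}$ for a psh function $u\not\equiv-\infty$. The common zero set of holomorphic functions $G=(G_1,\dots,G_N)\not\equiv0$ on a connected open set is an example, with $u=\log|G|$.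

\begin{proposition}\label{prop:mu}
Let $f$ be an endomorphism of $\mathbb{P}^k$ of algebraic degree $d\ge2$ with equilibrium measure $\mu$ and Julia set $J$.
\begin{enumerate}
\item[(a)] $\mu$ has entropy $k\log d$ and is the only $f$-invariant probability measure with this entropy. It is also the equilibrium measure of $f^m$ for $m\ge1$.
\item[(b)] $f^*\mu=d^k\mu$, and $f^{-1}(J)=J=f(J)$.
\item[(c)] $\mu=(\omega+dd^cg)^k$ with $g$ continuous, and $\mu$ gives no mass to locally pluripolar sets.
\end{enumerate}
\end{proposition}

These facts are due to Forn{\ae}ss--Sibony and Briend--Duval; see \cite{DS}. The last assertion of (c) is the Bedford--Taylor theorem on Monge--Amp\`ere measures of continuous psh functions. In (b), $f$ is a finite open surjective map, so $\operatorname{supp}f^*\mu=f^{-1}(\operatorname{supp}\mu)$, which gives $f^{-1}(J)=J$ and then $f(J)=J$.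

\subsection{The support of a web}

The space $\mathcal{J}$ is separable and metrizable because $M$ is second countable, so a Borel probability measure on $\mathcal{J}$ gives full mass to its support, and the support is the smallest closed set of full mass.

\begin{lemma}\label{lem:support}
Let $\mathcal{M}$ be an equilibrium web and $K=\operatorname{supp}\mathcal{M}$.
\begin{enumerate}
\item[(a)] $K$ is compact and metrizable, and every nonempty relatively open subset of $K$ has positive $\mathcal{M}$-measure.
\item[(b)] $\mathcal{F}(K)=K$, and $p_\lambda(K)=J_\lambda$ for every $\lambda\in M$.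
\item[(c)] The map $(\lambda,\gamma)\mapsto\gamma(\lambda)$ is continuous on $M\times K$. On compact subsets of $M$, the family $K$ is equicontinuous and the derivatives of its members are uniformly bounded.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the definition of a web and of the support. For (b), the closed set $\mathcal{F}^{-1}(K)$ has mass $\mathcal{M}(K)=1$ by invariance, so it contains $K$. The compact set $\mathcal{F}(K)$ has mass $\mathcal{M}(\mathcal{F}^{-1}(\mathcal{F}(K)))\ge\mathcal{M}(K)=1$, so it also contains $K$. The compact set $p_\lambda(K)\subset J_\lambda$ has $\mu_\lambda$-mass $\mathcal{M}(p_\lambda^{-1}(p_\lambda(K)))=1$, so it contains $\operatorname{supp}\mu_\lambda$. In (c), continuity and equicontinuity hold for any set of maps that is compact for local uniform convergence (Arzel\`a--Ascoli). By equicontinuity, each $a\in M$ has a coordinate ball that every $\sigma\in K$ maps into $B(\sigma(a),1/\sqrt2)$; the Cauchy estimates for $\Theta_{\sigma(a)}^{-1}\circ\sigma$, which has values in the unit ball, bound the derivatives on a smaller ball.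
\end{proof}

\subsection{The worst expansion rate}

\begin{lemma}\label{lem:rate}
Let $f$ be an endomorphism of $\mathbb{P}^k$ and $J$ its Julia set. If $f$ is hyperbolic, then $J$ contains no critical point of $f$. If $J$ contains no critical point, put $a_n=\log\max_{x\in J}\|(Df^n(x))^{-1}\|$. Then $\chi=\lim a_n/n=\inf_{n\ge1}a_n/n$ exists and is finite, and $f$ is hyperbolic if and only if $\chi<0$. The number $\chi$ for $f^m$ is $m$ times the number $\chi$ for $f$.
\end{lemma}

\begin{proof}
The first claim is \eqref{eq:hyp} with $n=1$. Suppose $J$ contains no critical point. Since $f(J)=J$, the chain rule shows that $Df^n(x)$ is invertible for $x\in J$, that $a_{n+l}\le a_n+a_l$, and that $a_n\ge-n\log\max\|Df\|$. Fekete's lemma on subadditive sequences gives the limit. Inequality \eqref{eq:hyp} says $a_n\le-\log C-n\log\kappa$ for all $n$; such $C$ and $\kappa>1$ exist if and only if $\chi<0$. The last claim follows from $\lim_na_{mn}/n=m\chi$.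
\end{proof}

\section{Consequences of one hyperbolic parameter}\label{sec:near}

From here to the end of Section~\ref{sec:global}, $\mathcal{M}$ is a weakly acritical equilibrium web, $K=\operatorname{supp}\mathcal{M}$, and $\lambda_0$ is a hyperbolic parameter. Working under the weak hypothesis proves Theorem~\ref{thm:motion}(3) along the way.

\subsection{No critical points on the Julia sets}

Weak acriticality concerns almost every graph. Since a transverse intersection of a graph with a hypersurface persists under perturbation, it extends to every graph in the support. This is the only place where weak acriticality is used.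

\begin{lemma}\label{lem:nocrit}
$J_\lambda\cap C_\lambda=\emptyset$ for every $\lambda\in M$.
\end{lemma}

\begin{proof}
Otherwise, since $p_\lambda(K)=J_\lambda$, there are $\gamma\in K$ and $\lambda_*\in M$ with $\gamma(\lambda_*)\in C_{\lambda_*}$. In local coordinates near $\gamma(\lambda_*)$ and near its image, let $\operatorname{Jac}(\lambda,z)$ be the Jacobian determinant of $f_\lambda$ at $z$; near $(\lambda_*,\gamma(\lambda_*))$ the set $C_F$ is its zero set.

Suppose first that $\operatorname{Jac}(\lambda,\gamma(\lambda))$ vanishes identically near $\lambda_*$. The set $\{\lambda\in M:\gamma(\lambda)\in C_\lambda\}$ is locally the zero set of a holomorphic function and has nonempty interior, so it equals the connected manifold $M$ by the identity theorem. Then $\gamma(\lambda_0)\in J_{\lambda_0}\cap C_{\lambda_0}$, which contradicts Lemma~\ref{lem:rate}.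

In the other case there is a small closed disc $\Delta$ centered at $\lambda_*$, in a complex line of a coordinate chart, such that $\operatorname{Jac}(\lambda,\gamma(\lambda))$ vanishes at $\lambda_*$ and has no zero on $\partial\Delta$. By Rouch\'e's theorem, $\operatorname{Jac}(\lambda,\gamma'(\lambda))$ has a zero in $\Delta$ for every $\gamma'\in K$ uniformly close to $\gamma$ on $\Delta$. These $\gamma'$ form a neighborhood of $\gamma$ in $K$, of positive measure by Lemma~\ref{lem:support}(a), and their graphs meet $C_F$. This contradicts weak acriticality.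
\end{proof}

\subsection{Expansion and injectivity}

We do not yet know how $J_\lambda$ depends on $\lambda$, but the points $\gamma(\lambda)$, $\gamma\in K$, stay close to $J_{\lambda_0}$ when $\lambda$ is close to $\lambda_0$. The next lemma is stated for general compact invariant families of maps because it is used again in Sections~\ref{sec:global} and~\ref{sec:covering}. Over an open set $U\subset M$ we define $\mathcal{F}$ and $p_\lambda$ by the same formulas as over $M$.

\begin{lemma}\label{lem:expand}
Let $U\subset M$ be open and connected, let $\lambda_*\in U$ be hyperbolic, and let $K'$ be a compact set of holomorphic maps $\gamma:U\to\mathbb{P}^k$ with $\gamma(\lambda)\in J_\lambda$ for all $\lambda\in U$ and $\mathcal{F}(K')\subset K'$. Let $m\ge1$ be such that $|Df^m_{\lambda_*}(x)v|\ge3|v|$ for $x\in J_{\lambda_*}$, $v\in T_x\mathbb{P}^k$. Then there are a compact neighborhood $D_0\subset U$ of $\lambda_*$ and $\delta_0>0$ such that for $\lambda\in D_0$, $\gamma\in K'$ and $y\in\mathbb{P}^k$,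
\begin{equation}\label{eq:double}
\operatorname{dist}(\gamma(\lambda),y)\le\delta_0\ \Longrightarrow\ \operatorname{dist}\big(f^m_\lambda(\gamma(\lambda)),f^m_\lambda(y)\big)\ge2\operatorname{dist}(\gamma(\lambda),y).
\end{equation}
Moreover $p_{\lambda_*}$ is injective on $K'$.
\end{lemma}

\begin{proof}
The function $(\lambda,\gamma)\mapsto\min_{|v|=1}|Df^m_\lambda(\gamma(\lambda))v|$ is continuous on $U\times K'$ and at least $3$ on the compact set $\{\lambda_*\}\times K'$. So it is at least $\frac52$ on $D_0\times K'$ for a small compact neighborhood $D_0$ of $\lambda_*$. Take $R,C$ from Lemma~\ref{lem:taylor} for the family $f^m_\lambda$ and $\Lambda=D_0$. For $\lambda\in D_0$, $\gamma\in K'$ and $x=\gamma(\lambda)$, the map $g$ of that lemma satisfies $|Dg(0)z|\ge\frac52|z|$ and $|g(z)-Dg(0)z|\le C|z|^2$ for $|z|\le2R$. Let $t_0=\min(2R,\frac1{4C},\frac15)$ and $\delta_0=\phi(t_0)$. If $\operatorname{dist}(x,y)\le\delta_0$, then $y=\Theta_x(z)$ with $t=|z|\le t_0$, and $|g(z)|\ge\frac94t$. Since $1+(\frac94t)^2\le(\frac98)^2$ for $t\le\frac15$, we get $\phi(|g(z)|)\ge\phi(\frac94t)\ge2t\ge2\phi(t)$,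 which is \eqref{eq:double} by \eqref{eq:chart}.

Let $\gamma,\gamma'\in K'$ agree at $\lambda_*$. By equicontinuity there is a neighborhood $D\subset D_0$ of $\lambda_*$ on which $\operatorname{dist}(\sigma(\lambda),\sigma(\lambda_*))\le\delta_0/4$ for all $\sigma\in K'$. For each $n\geq0$ the maps $\mathcal{F}^{mn}\gamma$ and $\mathcal{F}^{mn}\gamma'$ belong to $K'$ and agree at $\lambda_*$, so they are $\delta_0/2$-close on $D$. Applying \eqref{eq:double} $n$ times gives $2^n\operatorname{dist}(\gamma(\lambda),\gamma'(\lambda))\le\delta_0/2$ for $\lambda\in D$ and all $n$. Thus $\gamma=\gamma'$ on $D$, hence on $U$.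
\end{proof}

\subsection{Reduction to an iterate}\label{sub:reduction}

Apply Lemma~\ref{lem:expand} with $U=M$, $K'=K$, $\lambda_*=\lambda_0$; an integer $m$ as in the lemma exists by \eqref{eq:hyp}. Until the end of Section~\ref{sec:perron} we replace $f_\lambda$ by $f^m_\lambda$ and $\mathcal{F}$ by $\mathcal{F}^m$, and we keep $\mathcal{M}$, $K$, $\mu_\lambda$ and $J_\lambda$. The properties that we shall use persist: Lemma~\ref{lem:support}, the identity $(p_\lambda)_*\mathcal{M}=\mu_\lambda$, the total invariance of $J_\lambda$, and Lemma~\ref{lem:nocrit}, the last by the chain rule and $f_\lambda(J_\lambda)=J_\lambda$. By Lemma~\ref{lem:rate}, $f_\lambda$ is hyperbolic if and only if $f_\lambda^m$ is. So \eqref{eq:double} now holds with $m=1$ for all $\gamma\in K$, and $p_{\lambda_0}:K\to J_{\lambda_0}$ is a bijection.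

Fix a compact neighborhood $D\subset D_0$ of $\lambda_0$ with $\operatorname{dist}(\sigma(\lambda),\sigma(\lambda_0))\le\delta_0/4$ for $\sigma\in K$, $\lambda\in D$, and put
\[
d_D(\gamma,\gamma')=\sup_{\lambda\in D}\operatorname{dist}(\gamma(\lambda),\gamma'(\lambda))\le1 .
\]
This is a continuous function on $K\times K$, and a metric by the identity theorem.

\subsection{Backward contraction in $K$}

A \emph{backward orbit} in $K$ is a sequence $(\gamma_{-n})_{n\ge0}$ in $K$ with $\mathcal{F}\gamma_{-n-1}=\gamma_{-n}$. We want to follow a given backward orbit by one that starts at a prescribed nearby point of $K$. Preimages are easy to choose at the parameter $\lambda_0$; total invariance keeps them in $J_{\lambda_0}$, and the bijection $p_{\lambda_0}$ lifts them to $K$.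

\begin{lemma}\label{lem:back}
There is $\varepsilon_0>0$ with the following property. If $(\gamma_{-n})_{n\ge0}$ is a backward orbit in $K$ and $\gamma'_0\in K$ satisfies $d_D(\gamma_0,\gamma'_0)\le\varepsilon_0$, then there is a backward orbit $(\gamma'_{-n})_{n\ge0}$ in $K$ starting at $\gamma_0'$ with $d_D(\gamma_{-n},\gamma'_{-n})\le2^{-n}d_D(\gamma_0,\gamma'_0)$ for all $n\ge0$.
\end{lemma}

\begin{proof}
Write $f_0=f_{\lambda_0}$. We first claim that there is $\varepsilon_0\in(0,\delta_0/4]$ with
\[
f_0(B(x,\delta_0))\supset B(f_0(x),2\varepsilon_0)\qquad\text{for all }x\in\mathbb{P}^k .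
\]
Otherwise there are $x_n\to x$ and $y_n\notin f_0(B(x_n,\delta_0))$ with $\operatorname{dist}(y_n,f_0(x_n))\to0$, so $y_n\to f_0(x)$. For large $n$ the set $f_0(B(x_n,\delta_0))$ contains $f_0(B(x,\delta_0/2))$, which is a neighborhood of $f_0(x)$ because $f_0$ is open; so it contains $y_n$, a contradiction.

Let $\sigma,\gamma,\gamma'\in K$ with $\mathcal{F}\sigma=\gamma$ and $\operatorname{dist}(\gamma(\lambda_0),\gamma'(\lambda_0))\le\varepsilon_0$. By the claim there is $x'\in B(\sigma(\lambda_0),\delta_0)$ with $f_0(x')=\gamma'(\lambda_0)$, and \eqref{eq:double} gives $\operatorname{dist}(\sigma(\lambda_0),x')\le\frac12\operatorname{dist}(\gamma(\lambda_0),\gamma'(\lambda_0))$. Since $x'\in f_0^{-1}(J_{\lambda_0})=J_{\lambda_0}$, there is $\sigma'\in K$ with $\sigma'(\lambda_0)=x'$. The maps $\mathcal{F}\sigma'$ and $\gamma'$ belong to $K$ and agree at $\lambda_0$, so $\mathcal{F}\sigma'=\gamma'$.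

By induction we obtain a backward orbit $(\gamma'_{-n})$ in $K$ with $\operatorname{dist}(\gamma_{-n}(\lambda_0),\gamma'_{-n}(\lambda_0))\le2^{-n}\varepsilon_0$. For $\lambda\in D$ the choice of $D$ gives $\operatorname{dist}(\gamma_{-n}(\lambda),\gamma'_{-n}(\lambda))\le\varepsilon_0+\delta_0/2\le\delta_0$ for all $n$. So \eqref{eq:double} applies at $\lambda$ to $\gamma_{-n-1}$ and $y=\gamma'_{-n-1}(\lambda)$, and yields
\[
\operatorname{dist}(\gamma_{-n-1}(\lambda),\gamma'_{-n-1}(\lambda))\le\tfrac12\operatorname{dist}(\gamma_{-n}(\lambda),\gamma'_{-n}(\lambda)).\qedhere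
\]
\end{proof}

\section{Carrying the rate to any parameter}\label{sec:holder}

Two things differ from Step~2 of Section~\ref{sec:model}. The maps take values in $\mathbb{P}^k$, so $\log\operatorname{dist}(\gamma,\gamma')$ is psh only up to a correction, which the compactness of $K$ makes uniform. And $M$ is an arbitrary connected manifold, so the three-circles bound has to be propagated from ball to ball.

\begin{lemma}\label{lem:holder}
For every $\lambda_1\in M$ there are $C_0\ge1$ and $\alpha>0$ such that
\[
\operatorname{dist}(\gamma(\lambda_1),\gamma'(\lambda_1))\le C_0\,d_D(\gamma,\gamma')^\alpha\qquad\text{for all }\gamma,\gamma'\in K.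
\]
\end{lemma}

\begin{proof}
Let $\mathcal{W}$ be the set of functions $w=\log\operatorname{dist}(\gamma,\gamma')\le0$ on $M$, for $\gamma\ne\gamma'$ in $K$.

\emph{Uniform correction.} Let $\mathbb{B}$ be a relatively compact ball in a chart of $M$ with coordinate $\zeta$. By Lemma~\ref{lem:support}(c) there is $A>0$ with $\gamma^*\omega\le A\,dd^c|\zeta|^2$ on $\mathbb{B}$ for all $\gamma\in K$. With local holomorphic lifts $\tilde\gamma,\tilde\gamma'$ to $\mathbb{C}^{k+1}\setminus\{0\}$,
\[
w+2A|\zeta|^2=\log|\tilde\gamma\wedge\tilde\gamma'|+\big(A|\zeta|^2-\log|\tilde\gamma|\big)+\big(A|\zeta|^2-\log|\tilde\gamma'|\big).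
\]
The first term is psh, and so are the other two because $dd^c\log|\tilde\gamma|=\gamma^*\omega$. Thus $w+2A|\zeta|^2$ is psh on $\mathbb{B}$ for all $w\in\mathcal{W}$.

\emph{Propagation.} Let $\Omega$ be the set of $a\in M$ that have a compact neighborhood $V_a$ and constants $C_a,\beta_a>0$ such that, for all $w\in\mathcal{W}$ and $T\ge0$,
\[
w\le-T\ \text{on }D\quad\Longrightarrow\quad w\le C_a-\beta_aT\ \text{on }V_a .
\]
The set $\Omega$ is open, since $V_a$ serves for all its interior points, and it contains $\lambda_0$, with $V_{\lambda_0}=D$ and $C_{\lambda_0}=\beta_{\lambda_0}=1$. We show that it is closed.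

Let $a\in\overline\Omega$. Choose a coordinate $\zeta$ with $\zeta(a)=0$, a ball $\mathbb{B}$ as above containing $\{|\zeta|\le4r\}$ for some $r>0$, and the corresponding $A$. Choose $b\in\Omega$ with $|b|<r$, and $\eta\in(0,r)$ with $\{|\zeta-b|\le\eta\}\subset V_b$. Let $w\in\mathcal{W}$ satisfy $w\le-T$ on $D$, and put
\[
u=w+2A(|\zeta|^2-16r^2),\qquad t=\beta_bT-C_b,\qquad\theta=\frac{\log(3/2)}{\log(3r/\eta)}\in(0,1).
\]
Then $u$ is psh on $\mathbb{B}$, $u\le w\le0$ on $\{|\zeta|\le4r\}\supset\{|\zeta-b|\le3r\}$, and $u\le-t$ on $\{|\zeta-b|\le\eta\}$. Suppose $t\ge0$. On each complex line through $b$, the function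
\[
u+t\,\frac{\log(3r/|\zeta-b|)}{\log(3r/\eta)}
\]
is subharmonic (or identically $-\infty$) near the closed annulus $\eta\le|\zeta-b|\le3r$ and is at most $0$ on both boundary circles. By the maximum principle it is at most $0$ on the annulus, so $u\le-\theta t$ for $\eta\le|\zeta-b|\le2r$. The same bound holds for $|\zeta-b|\le\eta$ since $\theta<1$. On $V_a=\{|\zeta|\le r\}\subset\{|\zeta-b|\le2r\}$ we obtain
\[
w\le32Ar^2-\theta t=(32Ar^2+\theta C_b)-\theta\beta_bT .
\]
If $t<0$ this inequality holds because its right side is positive. The constants do not depend on $w$ or $T$, so $a\in\Omega$.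

Since $M$ is connected, $\Omega=M$. Apply the defining property at $a=\lambda_1$ with $T=-\log d_D(\gamma,\gamma')\ge0$, and take $C_0=e^{C_{\lambda_1}}$, $\alpha=\beta_{\lambda_1}$.
\end{proof}

Fix now $\lambda_1\in M$, write $f=f_{\lambda_1}$ and $J=J_{\lambda_1}$, take $C_0,\alpha$ from Lemma~\ref{lem:holder}, and put $c_0=\alpha\log2>0$. For the backward orbits of Lemma~\ref{lem:back}, the two lemmas combine to
\begin{equation}\label{eq:fast}
\operatorname{dist}(\gamma_{-n}(\lambda_1),\gamma'_{-n}(\lambda_1))\le C_0\,d_D(\gamma_0,\gamma'_0)^\alpha e^{-c_0n}\qquad(n\ge0).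
\end{equation}
By Lemmas~\ref{lem:nocrit} and~\ref{lem:rate}, the numbers $a_n$ and $\chi$ are defined for $f$. We shall prove that $\chi\le-c_0$.

\section{The inverse derivative cocycle}\label{sec:cocycle}

Estimate \eqref{eq:fast} concerns backward orbits in $K$, and we do not yet know that $p_{\lambda_1}$ is injective on $K$. So we study the derivative of $f$ over the space of backward orbits in $K$ rather than in $J$.

\subsection{The cocycle}

Let
\[
\hat K=\{\hat\gamma=(\gamma_{-n})_{n\ge0}\in K^{\mathbb{N}}:\ \mathcal{F}\gamma_{-n-1}=\gamma_{-n}\ \text{for all }n\ge0\}.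
\]
It is a closed subset of $K^{\mathbb{N}}$, hence compact and metrizable, and it is nonempty because $\mathcal{F}(K)=K$. The backward shift $S\hat\gamma=(\gamma_{-n-1})_{n\ge0}$ is a homeomorphism of $\hat K$ with inverse $(\gamma_0,\gamma_{-1},\dots)\mapsto(\mathcal{F}\gamma_0,\gamma_0,\gamma_{-1},\dots)$. For $\hat\gamma\in\hat K$ put $x_{-n}=\gamma_{-n}(\lambda_1)\in J$, so that $f(x_{-n-1})=x_{-n}$, and
\[
A_n(\hat\gamma)=D\Theta_{x_{-n}}(0)^{-1}\circ\big(Df^n(x_{-n})\big)^{-1}\circ D\Theta_{x_0}(0)\in GL_k(\mathbb{C}),\qquad\varphi_n=\log\|A_n\|\qquad(n\ge0).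
\]
This is the inverse of $Df^n(x_{-n}):T_{x_{-n}}\mathbb{P}^k\to T_{x_0}\mathbb{P}^k$, read in isometric coordinates. We record four properties.
\begin{itemize}
\item By the chain rule, $A_{n+l}(\hat\gamma)=A_n(S^l\hat\gamma)A_l(\hat\gamma)$, and so $\varphi_{n+l}\le\varphi_n\circ S^l+\varphi_l$.
\item $A_n$ is Borel, and $\varphi_n=\log\|(Df^n(x_{-n}))^{-1}\|$ is continuous on $\hat K$.
\item Since $J$ is compact and avoids the critical set, there is $L>0$ with $\|A_1^{\pm1}\|\le e^L$, and hence $|\varphi_n|\le Ln$.
\item $\max_{\hat K}\varphi_n=a_n$. Indeed, given $x\in J$ and $n$, choose $\gamma_{-n}\in K$ with $\gamma_{-n}(\lambda_1)=x$, and complete it to an element of $\hat K$ by applying $\mathcal{F}$ forward and using $\mathcal{F}(K)=K$ backward.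
\end{itemize}

\subsection{A measure that realizes the worst rate}

The number $\chi$ is defined by maxima attained at points that change with $n$. To use ergodic theory we need it to be the growth rate along a single orbit with good statistics.

\begin{lemma}\label{lem:extremal}
There is an ergodic $S$-invariant Borel probability measure $\nu$ on $\hat K$ with $\lim_n\frac1n\int\varphi_n\,d\nu=\chi$.
\end{lemma}

\begin{proof}
For every $S$-invariant probability measure $\nu'$ the sequence $\int\varphi_q\,d\nu'$ is subadditive, so $\chi(\nu')=\lim_q\frac1q\int\varphi_q\,d\nu'$ exists, and $\chi(\nu')\le\lim_qa_q/q=\chi$.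

Choose $z_n\in\hat K$ with $\varphi_n(z_n)=a_n\ge n\chi$, and let $\nu_\infty$ be a weak limit of a subsequence of $\nu_n=\frac1n\sum_{i=0}^{n-1}\delta_{S^iz_n}$. It is $S$-invariant because $S_*\nu_n-\nu_n$ has total mass at most $2/n$. Fix $q\ge1$ and let $n\ge2q$. For $0\le r<q$, cut the interval from $0$ to $n$ into a first piece of length $r$, pieces of length $q$, and a last piece of length $r'<q$. Subadditivity gives, for $z\in\hat K$,
\[
\varphi_n(z)\le\varphi_r(z)+\sum_{j\ge0,\ r+jq\le n-q}\varphi_q(S^{r+jq}z)+\varphi_{r'}(S^{n-r'}z).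
\]
Each integer $i\in[0,n-q]$ is of the form $r+jq$ for exactly one pair $(r,j)$. Averaging over $r$ gives $\varphi_n(z)\le\frac1q\sum_{i=0}^{n-q}\varphi_q(S^iz)+2Lq$. The $q-1$ terms with $n-q<i<n$ are bounded by $Lq$ in absolute value, so
\[
\varphi_n(z)\le\frac1q\sum_{i=0}^{n-1}\varphi_q(S^iz)+3Lq .
\]
With $z=z_n$, dividing by $n$, we get $\chi\le\frac1q\int\varphi_q\,d\nu_n+3Lq/n$. Since $\varphi_q$ is continuous, $\chi\le\frac1q\int\varphi_q\,d\nu_\infty$ for every $q$, and so $\chi(\nu_\infty)\ge\chi$.

Let $\nu_\infty=\int\nu'\,d\pi(\nu')$ be the ergodic decomposition. Since $|\varphi_q/q|\le L$, bounded convergence gives $\chi(\nu_\infty)=\int\chi(\nu')\,d\pi(\nu')$. The integrand is at most $\chi$ and the integral is at least $\chi$, so $\chi(\nu')=\chi$ for $\pi$-almost every ergodic component $\nu'$.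
\end{proof}

\subsection{Lyapunov exponents}

Let $S$ be an invertible ergodic measure-preserving transformation of a standard probability space $(\Omega,\nu)$, and let $B:\Omega\to GL_k(\mathbb{C})$ be measurable with $\|B^{\pm1}\|\le e^L$. The cocycle generated by $B$ is $A_n(\omega)=B(S^{n-1}\omega)\cdots B(\omega)$ for $n\ge0$ and $A_{-n}(\omega)=A_n(S^{-n}\omega)^{-1}$. (In this subsection and the next lemma, $\omega$ is a point of $\Omega$.)

\begin{theorem}[Oseledets]\label{thm:oseledets}
There are real numbers $\chi_1>\dots>\chi_s$ and a measurable splitting $\mathbb{C}^k=\bigoplus_{l=1}^sE_l(\omega)$ into nonzero complex subspaces with $B(\omega)E_l(\omega)=E_l(S\omega)$ such that for almost every $\omega$ and all $u\in E_l(\omega)\setminus\{0\}$,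
\[
\frac1n\log|A_n(\omega)u|\to\chi_l\qquad\text{as }n\to+\infty\text{ and as }n\to-\infty .
\]
Moreover $\chi_1=\lim_{n\to+\infty}\frac1n\int\log\|A_n\|\,d\nu$.
\end{theorem}

We also use Kingman's subadditive ergodic theorem: if measurable functions $b_n$ satisfy $|b_n|\le Ln$ and $b_{n+m}\le b_n+b_m\circ S^n$, then $b_n/n\to\lim_n\frac1n\int b_n\,d\nu$ almost everywhere.

We need growth estimates between any two times $i\le j$ along one orbit. They cannot be uniform, but the loss is subexponential. Let $\Pi^l(\omega)$ be the projection onto $E_l(\omega)$ along the other $E_{l'}(\omega)$.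

\begin{lemma}\label{lem:tempered}
For almost every $\omega$ the following holds, with $A_{j,i}=A_{j-i}(S^i\omega)$, $E_l(i)=E_l(S^i\omega)$ and $\Pi^l_i=\Pi^l(S^i\omega)$. For every $\varepsilon>0$ there is $C\geq1$ such that for all $l$, all $0\le i\le j$ and all $v\in E_l(i)$,
\begin{equation}\label{eq:tempered}
\|\Pi_i^l\|\le Ce^{\varepsilon i},\qquad C^{-1}e^{\chi_l(j-i)-\varepsilon(i+j)}|v|\le|A_{j,i}v|\le Ce^{\chi_l(j-i)+\varepsilon(i+j)}|v| .
\end{equation}
\end{lemma}

\begin{proof}
\emph{Projections.} Put $g=\log\|\Pi^l\|$, a finite measurable function. From $\Pi^l(S\omega)=B(\omega)\Pi^l(\omega)B(\omega)^{-1}$ we get $|g\circ S-g|\le2L$. By Birkhoff's theorem applied to $g\circ S-g$, the sequence $(g\circ S^n-g)/n$, and hence $g\circ S^n/n$, converges almost everywhere to a constant. It also tends to $0$ in probability, because $g\circ S^n$ has the same law as $g$. So the constant is $0$, which gives the first estimate.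

\emph{Uniform growth from time $0$.} We show that for almost every $\omega$, $\frac1n\log|A_n(\omega)u|\to\chi_l$ as $n\to+\infty$, uniformly over unit vectors $u\in E_l(\omega)$. Expanding $u$ in a fixed basis of $E_l(\omega)$ and applying Theorem~\ref{thm:oseledets} to the basis vectors gives $\limsup\frac1n\log\|A_n(\omega)|_{E_l(\omega)}\|\le\chi_l$, the upper bound. A basis does not give a lower bound, so we use negative times. The same argument gives $\limsup c_n/n\le-\chi_l$ almost everywhere for $c_n(\omega)=\log\|A_{-n}(\omega)|_{E_l(\omega)}\|$, and since $|c_n/n|\le L$, Fatou's lemma gives $\limsup\frac1n\int c_n\,d\nu\le-\chi_l$. Let $b_n(\omega)=\log\|(A_n(\omega)|_{E_l(\omega)})^{-1}\|$. Then $b_n=c_n\circ S^n$, so $\int b_n\,d\nu=\int c_n\,d\nu$, and $b_{n+m}\le b_n+b_m\circ S^n$ because $A_{n+m}(\omega)^{-1}=A_n(\omega)^{-1}A_m(S^n\omega)^{-1}$. By Kingman's theorem $\lim b_n/n\le-\chi_l$ almost everywhere. As $|A_n(\omega)u|\ge e^{-b_n(\omega)}$ for unit vectors $u\in E_l(\omega)$, this is the lower bound.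

\emph{Growth from time $i$ to time $j$.} By the previous step there is $C'$ with $C'^{-1}e^{(\chi_l-\varepsilon)n}|u|\le|A_{n,0}u|\le C'e^{(\chi_l+\varepsilon)n}|u|$ for all $n\ge0$, all $l$ and all $u\in E_l(0)$. Write $v=A_{i,0}u$ with $u\in E_l(0)$, so that $A_{j,i}v=A_{j,0}u$. Then
\[
|A_{j,i}v|\le C'e^{(\chi_l+\varepsilon)j}|u|\le C'^2e^{(\chi_l+\varepsilon)j-(\chi_l-\varepsilon)i}|v|,
\]
\[
|A_{j,i}v|\ge C'^{-1}e^{(\chi_l-\varepsilon)j}|u|\ge C'^{-2}e^{(\chi_l-\varepsilon)j-(\chi_l+\varepsilon)i}|v| .\qedhere
\]
\end{proof}

The cocycle $(A_n)$ over $(\hat K,S,\nu)$, with $\nu$ from Lemma~\ref{lem:extremal}, is generated by $B=A_1$, and its largest exponent is $\chi_1=\chi$.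

\section{Fast backward orbits lie on a submanifold}\label{sec:perron}

\subsection{A Perron argument}

The following proposition is the general form of \eqref{eq:parabola}. The spaces $V_i$ are the fast directions, contracted at a rate better than $e^{-c}$, and the $W_i$ are the slow directions. The hypotheses allow a loss $e^{\tau i/2}$ that grows along the orbit. It is absorbed because the nonlinear terms are quadratic: along a sequence of size $e^{-ci}$ they have size $e^{-2ci}$, which gains a factor $e^{-ci}$. This is why the exponential rate in \eqref{eq:fast} matters; convergence to $0$ alone would give no such gain.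

\begin{proposition}\label{prop:perron}
Let $0<\tau<c$, $R>0$, $C_1>0$, $C_2\ge1$. Let $B_j\in GL_k(\mathbb{C})$ for $j\ge1$, put $A_{j,i}=B_j\cdots B_{i+1}$ for $0\le i<j$ and $A_{i,i}=\mathrm{Id}$, and let $\mathbb{C}^k=V_i\oplus W_i$, $i\ge0$, be splittings into complex subspaces with $B_jV_{j-1}=V_j$, $B_jW_{j-1}=W_j$. Let $P_i$ and $Q_i=\mathrm{Id}-P_i$ be the projections onto $V_i$ and $W_i$, and assume that for $0\le i\le j$
\begin{equation}\label{eq:dichotomy}
\|A_{j,i}P_i\|\le C_2e^{-(c+\tau)(j-i)+\tau i/2},\qquad\|A_{j,i}^{-1}Q_j\|\le C_2e^{(c-\tau)(j-i)+\tau j/2}.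
\end{equation}
Let $q_j:\{|z|<2R\}\to\mathbb{C}^k$, $j\ge1$, be holomorphic with $q_j(0)=0$ and
\begin{equation}\label{eq:quadratic}
|q_j(z)-q_j(z')|\le C_1\max(|z|,|z'|)\,|z-z'|\qquad(|z|,|z'|\le R).
\end{equation}
Then there are $\varrho_1>0$, $\varrho_2\in(0,R]$ and a holomorphic map $\Psi:\{\xi\in V_0:|\xi|<\varrho_1\}\to W_0$ such that every sequence $(y_j)_{j\ge0}$ in $\mathbb{C}^k$ with $\sup_je^{cj}|y_j|<\varrho_2$ and
\begin{equation}\label{eq:orbit}
y_j=B_jy_{j-1}+q_j(y_j)\qquad(j\ge1)
\end{equation}
satisfies $|P_0y_0|<\varrho_1$ and $Q_0y_0=\Psi(P_0y_0)$.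
\end{proposition}

\begin{proof}
Let $X$ be the Banach space of sequences $y=(y_j)_{j\ge0}$ in $\mathbb{C}^k$ with $\|y\|=\sup_je^{cj}|y_j|<\infty$, and let $X_\varrho$ be its closed ball of radius $\varrho\le R$ about $0$.

\emph{The fixed point equation.} Let $y\in X_\varrho$ solve \eqref{eq:orbit}. By invariance of the splitting, $P_jB_j=B_jP_{j-1}$ and $Q_jB_j=B_jQ_{j-1}$. Estimates \eqref{eq:dichotomy} control $A_{j,i}$ on $V_i$ and its inverse on $W_j$, so we iterate the $V$-components from time $0$ to time $n$ and solve for the $W$-components from a late time $N>n$ back to time $n$. Iterating \eqref{eq:orbit} gives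
\[
P_ny_n=A_{n,0}P_0y_0+\sum_{i=1}^nA_{n,i}P_iq_i(y_i),\qquad Q_Ny_N=A_{N,n}Q_ny_n+\sum_{i=n+1}^NA_{N,i}Q_iq_i(y_i).
\]
Applying $A_{N,n}^{-1}$ to the second identity and using $A_{N,n}^{-1}A_{N,i}=A_{i,n}^{-1}$, we get
\[
Q_ny_n=A_{N,n}^{-1}Q_Ny_N-\sum_{i=n+1}^NA_{i,n}^{-1}Q_iq_i(y_i).
\]
By \eqref{eq:dichotomy}, $|A_{N,n}^{-1}Q_Ny_N|\le C_2\|y\|e^{(c-\tau)(N-n)+\tau N/2-cN}=C_2\|y\|e^{-(c-\tau)n-\tau N/2}$, which tends to $0$ as $N\to\infty$. Hence $y=\mathcal{T}_\xi(y)$ with $\xi=P_0y_0$, where for $\xi\in V_0$
\begin{equation}\label{eq:T}
\mathcal{T}_\xi(y)_n=A_{n,0}\xi+\sum_{i=1}^nA_{n,i}P_iq_i(y_i)-\sum_{i>n}A_{i,n}^{-1}Q_iq_i(y_i).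
\end{equation}

\emph{Contraction.} For $y,y'\in X_\varrho$, \eqref{eq:quadratic} gives $|q_i(y_i)-q_i(y'_i)|\le C_1\varrho e^{-2ci}\|y-y'\|$. By \eqref{eq:dichotomy}, the $i$-th term of $e^{cn}(\mathcal{T}_\xi(y)_n-\mathcal{T}_\xi(y')_n)$ has norm at most $C_1C_2\varrho\|y-y'\|e^{e(n,i)}$, where for $i\le n$
\[
e(n,i)=cn-(c+\tau)(n-i)+\tfrac\tau2i-2ci=-\tau(n-i)-(c-\tfrac\tau2)i,
\]
and for $i>n$
\[
e(n,i)=cn+(c-\tau)(i-n)+\tfrac\tau2i-2ci=-\tau(i-n)-(c-\tfrac\tau2)i .
\]
As $c>\tau/2$, we have $e(n,i)\le-\tau|n-i|$ in both cases. Taking $y'=0$ shows that the series in \eqref{eq:T} converges, uniformly in $y\in X_\varrho$. In general,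
\[
\|\mathcal{T}_\xi(y)-\mathcal{T}_\xi(y')\|\le C_3\varrho\|y-y'\|,\qquad C_3=C_1C_2\sum_{i\in\mathbb{Z}}e^{-\tau|i|}.
\]
Also $\mathcal{T}_\xi(0)_n=A_{n,0}P_0\xi$, so $\|\mathcal{T}_\xi(0)\|\le C_2|\xi|$. Fix $\varrho\le R$ with $C_3\varrho\le\frac12$ and put $\varrho_1=\varrho/(2C_2)$. For $|\xi|<\varrho_1$ and $y\in X_\varrho$ we have $\|\mathcal{T}_\xi(y)\|\le\varrho/2+\varrho/2$, so $\mathcal{T}_\xi$ is a $\frac12$-contraction of $X_\varrho$ and has a unique fixed point $y^\xi$ there.

\emph{Holomorphy.} We claim that each coordinate of $\mathcal{T}_\xi^p(0)$ is holomorphic in $\xi$. This holds for $p=0$. If it holds for $p$, these coordinates have norm at most $R$, so their compositions with the $q_i$ are holomorphic, and \eqref{eq:T} expresses each coordinate of $\mathcal{T}_\xi^{p+1}(0)$ as a uniformly convergent series of holomorphic maps. Since $\|\mathcal{T}_\xi^p(0)-y^\xi\|\le2^{-p}\varrho$ for all $\xi$, the map $\xi\mapsto y^\xi_0$ is holomorphic. Put $\Psi(\xi)=Q_0y_0^\xi$.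

\emph{Conclusion.} Let $\varrho_2=\varrho_1/C_2\le\varrho$, and let $y$ solve \eqref{eq:orbit} with $\|y\|<\varrho_2$. By \eqref{eq:dichotomy} with $i=j=0$, $\xi=P_0y_0$ satisfies $|\xi|\le C_2|y_0|<\varrho_1$. As $y\in X_\varrho$ is a fixed point of $\mathcal{T}_\xi$, it equals $y^\xi$, and $Q_0y_0=\Psi(\xi)$.
\end{proof}

In the model of Section~\ref{sec:model} with $a\neq0$, $V_i$ is the $w$-axis, $W_i$ is the $z$-axis, $B_j=\operatorname{diag}(a^{-1},b^{-1})$ and $q_j(z,w)=(-w^2/a,0)$; the coordinate $n=0$ of \eqref{eq:T} is \eqref{eq:parabola}.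

\subsection{Proof of Theorem~\ref{thm:main}}

Suppose, for a contradiction, that $\chi>-c_0$. Take $\nu$ from Lemma~\ref{lem:extremal}, with exponents $\chi=\chi_1>\dots>\chi_s$, and fix $\hat\gamma\in\hat K$ for which Lemma~\ref{lem:tempered} holds. We keep the notation of that lemma and put $B_j=A_{j,j-1}$ and $\Theta_j=\Theta_{x_{-j}}$.

\emph{The splitting.} Let $W_i$ be the sum of the $E_l(i)$ with $\chi_l>-c_0$ and $V_i$ the sum of those with $\chi_l\le-c_0$ (possibly $V_i=0$). The assumption $\chi_1>-c_0$ says that $W_0\ne0$. Let $\chi_W>-c_0$ be the smallest exponent that occurs in $W_i$. Since $c_0>0$, we can choose $c$ with $\max(0,-\chi_W)<c<c_0$, and then $\tau\in(0,c)$ with $2\tau\le c+\chi_W$ and $2\tau\le c_0-c$. Thus $\chi_l\ge-c+2\tau$ for the exponents in $W_i$, and $\chi_l\le-c-2\tau$ for those in $V_i$. Take $\varepsilon=\tau/6$ in \eqref{eq:tempered} and let $0\le i\le j$. For an exponent in $V_i$, using $i+j=(j-i)+2i$,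
\[
\|A_{j,i}\Pi^l_i\|\le C^2e^{\chi_l(j-i)+\varepsilon(j-i)+3\varepsilon i}\le C^2e^{-(c+\tau)(j-i)+\tau i/2}.
\]
For an exponent in $W_i$, the lower bound in \eqref{eq:tempered} bounds $A_{j,i}^{-1}$ on $E_l(j)$, and using $i+j\le2j$,
\[
\|A_{j,i}^{-1}\Pi^l_j\|\le C^2e^{-\chi_l(j-i)+3\varepsilon j}\le C^2e^{(c-\tau)(j-i)+\tau j/2}.
\]
Since $P_i$ and $Q_j$ are sums of at most $k$ of the projections $\Pi^l$, \eqref{eq:dichotomy} holds with $C_2=kC^2$.

\emph{The local equation.} Take $R$ and a bound $C'$ for second derivatives from Lemma~\ref{lem:taylor} with $\Lambda=\{\lambda_1\}$. For $j\ge1$ the map $g_j=\Theta_{j-1}^{-1}\circ f\circ\Theta_j$ is holomorphic on $\{|z|<3R\}$, $g_j(0)=0$, and $Dg_j(0)=B_j^{-1}$ by the definition of the cocycle. Put $q_j(z)=z-B_jg_j(z)$. Then $q_j(0)=0$, $Dq_j(0)=0$ and $\|D^2q_j\|\le e^LC'=:C_1$ on $\{|z|\le2R\}$. Hence $\|Dq_j(z)\|\le C_1|z|$, and integrating along the segment from $z$ to $z'$ gives \eqref{eq:quadratic}. For a sequence with $|y_j|\le R$, the relations $f(\Theta_j(y_j))=\Theta_{j-1}(y_{j-1})$ mean $g_j(y_j)=y_{j-1}$, which is \eqref{eq:orbit}.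

Proposition~\ref{prop:perron} provides $\varrho_1,\varrho_2,\Psi$. Let
\[
Z=\{z\in\mathbb{C}^k:\ |P_0z|<\varrho_1,\ Q_0z=\Psi(P_0z)\}.
\]
This is the zero set, in the convex open set $\{|P_0z|<\varrho_1\}$, of the holomorphic map $z\mapsto Q_0z-\Psi(P_0z)$, which is not identically zero because $W_0\ne0$. It is a complex submanifold of dimension $\dim V_0<k$, a point if $V_0=0$. By Proposition~\ref{prop:mu}(c), $\mu_{\lambda_1}(\Theta_0(Z))=0$.

\emph{The contradiction.} Choose $\varepsilon_1\in(0,\varepsilon_0]$ with $C_0\varepsilon_1^\alpha\le\frac12$ and $2C_0\varepsilon_1^\alpha<\varrho_2$, and let $\mathcal{N}=\{\gamma'\in K:d_D(\gamma_0,\gamma')\le\varepsilon_1\}$, a compact neighborhood of $\gamma_0$ in $K$. Let $\gamma'_0\in\mathcal{N}$ and take $(\gamma'_{-n})$ from Lemma~\ref{lem:back}. By \eqref{eq:fast} and \eqref{eq:chart}, the points $y_j=\Theta_j^{-1}(\gamma'_{-j}(\lambda_1))$ are defined and $|y_j|\le2C_0\varepsilon_1^\alpha e^{-c_0j}$. Since $c<c_0$, we have $\sup_je^{cj}|y_j|<\varrho_2\le R$, and \eqref{eq:orbit} holds because $f(\gamma'_{-j}(\lambda_1))=\gamma'_{-j+1}(\lambda_1)$.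 Proposition~\ref{prop:perron} gives $y_0\in Z$. Thus $p_{\lambda_1}(\mathcal{N})\subset\Theta_0(Z)$, and
\[
0=\mu_{\lambda_1}(\Theta_0(Z))\ge\mu_{\lambda_1}(p_{\lambda_1}(\mathcal{N}))=\mathcal{M}\big(p_{\lambda_1}^{-1}(p_{\lambda_1}(\mathcal{N}))\big)\ge\mathcal{M}(\mathcal{N})>0
\]
by Lemma~\ref{lem:support}(a). This is a contradiction.

So $\chi\le-c_0<0$, and $f_{\lambda_1}$ is hyperbolic by Lemma~\ref{lem:rate} and the reduction of Section~\ref{sub:reduction}. As $\lambda_1\in M$ was arbitrary, Theorem~\ref{thm:main} is proved, under the hypothesis that $\mathcal{M}$ is weakly acritical. \qed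

\begin{remark}\label{rem:nu}
The measure $\nu$ need not be related to $\mathcal{M}$. It only supplies a backward orbit with Lyapunov exponents; the link with $\mathcal{M}$ is that the initial point $\gamma_0$ lies in $\operatorname{supp}\mathcal{M}$. This is how a hypothesis on almost every graph yields a conclusion on every orbit in $J_{\lambda_1}$.
\end{remark}

\section{The global motion and the function $\psi$}\label{sec:global}

We return to the original maps $f_\lambda$ and prove Theorem~\ref{thm:motion}, with $\mathcal{M}$ weakly acritical. This proves part (3) together with parts (1) and (2).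

\begin{proof}[Proof of Theorem~\ref{thm:motion}(1)]
Every $\lambda\in M$ is hyperbolic, so Lemma~\ref{lem:expand} with $U=M$, $K'=K$, $\lambda_*=\lambda$ shows that $p_\lambda|_K$ is injective. It is a continuous bijection from the compact space $K$ onto $J_\lambda$, hence a homeomorphism. For $x\in J_{\lambda_0}$, the map $\lambda\mapsto h_\lambda(x)$ is the member of $K$ with value $x$ at $\lambda_0$, so it is holomorphic; each $h_\lambda$ is a homeomorphism, and $h_{\lambda_0}=\mathrm{id}$. The relation $p_\lambda\circ\mathcal{F}=f_\lambda\circ p_\lambda$, at $\lambda$ and at $\lambda_0$, gives $h_\lambda\circ f_{\lambda_0}=f_\lambda\circ h_\lambda$.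

Let $\mathcal{M}'$ be any equilibrium web, with support $K'$. By Lemma~\ref{lem:support}, $K\cup K'$ is compact and $\mathcal{F}$-invariant, so $p_{\lambda_0}$ is injective on it by Lemma~\ref{lem:expand}. Since $p_{\lambda_0}$ maps both $K$ and $K'$ onto $J_{\lambda_0}$, we get $K=K'$. Both webs are carried by $K$ and project to $\mu_{\lambda_0}$ under the homeomorphism $p_{\lambda_0}|_K$, so $\mathcal{M}'=((p_{\lambda_0}|_K)^{-1})_*\mu_{\lambda_0}=\mathcal{M}$.

The claim $\mathcal{J}_s=\emptyset$ follows from Lemma~\ref{lem:nocrit} and the next lemma.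
\end{proof}

\begin{lemma}\label{lem:Js}
If $J_\lambda\cap C_\lambda=\emptyset$ for all $\lambda\in M$, then $\mathcal{J}_s=\emptyset$.
\end{lemma}

\begin{proof}
If $\gamma\in\mathcal{J}_s$, then $f_\lambda^m(\gamma(\lambda))=f_\lambda^n(c)$ for some $\lambda\in M$, $m\ge0$, $n\ge1$ and $c\in C_\lambda$. The left side lies in $J_\lambda$, so $c\in f_\lambda^{-n}(J_\lambda)=J_\lambda$, contrary to the hypothesis.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:motion}(2)]
Put $\psi_n(\lambda)=\frac1n\max_{\gamma\in K}\log\|(Df_\lambda^n(\gamma(\lambda)))^{-1}\|$. Since $p_\lambda(K)=J_\lambda$, the maximum equals the maximum over $J_\lambda$, and Lemma~\ref{lem:rate} gives $\psi=\lim\psi_n=\inf\psi_n$, with $\psi<0$ by Theorem~\ref{thm:main}. Each $\psi_n$ is continuous, as the maximum over the compact space $K$ of a continuous function of $(\lambda,\gamma)$, so $\psi$ is upper semicontinuous. For $\Lambda\subset M$ compact, the set $\{(\lambda,\sigma(\lambda)):\lambda\in\Lambda,\ \sigma\in K\}$ is compact and avoids $C_F$, so $\|Df_\lambda^{\pm1}\|$ is bounded on it and the $\psi_n$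 are bounded on $\Lambda$ uniformly in $n$.

The Fubini--Study norm is not a holomorphic object, so we compare it with norms in holomorphic frames; the error is bounded and disappears after division by $n$. Cover $\mathbb{P}^k$ by finitely many open sets that carry holomorphic frames of $T\mathbb{P}^k$, viewed as isomorphisms $\mathbb{C}^k\to T_x\mathbb{P}^k$, whose norms and inverse norms are at most $C$. By Lebesgue's covering lemma and equicontinuity, each $a\in M$ has a coordinate ball $\mathbb{B}$ such that for every $\sigma\in K$ the set $\sigma(\mathbb{B})$ lies in one of these open sets. For $\gamma\in K$ this applies to $\gamma$ and to $\mathcal{F}^n\gamma$, so the matrix $\mathcal{A}(\lambda)$ of $(Df_\lambda^n(\gamma(\lambda)))^{-1}$ in the corresponding frames is holomorphic on $\mathbb{B}$. The function $\log\|\mathcal{A}\|=\sup_{|v|=1}\log|\mathcal{A}v|$ is continuous and a supremum of psh functions, hence psh, and it differs from $\log\|(Df_\lambda^n(\gamma(\lambda)))^{-1}\|$ by at most $2\log C$.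

Let $\Delta\subset\mathbb{B}$ be a closed disc in a complex line, with center $b$, and let $\langle u\rangle$ denote the mean of a function $u$ over $\partial\Delta$. Choose $\gamma\in K$ that attains the maximum defining $\psi_n(b)$. Then
\[
n\psi_n(b)\le\log\|\mathcal{A}(b)\|+2\log C\le\langle\log\|\mathcal{A}\|\rangle+2\log C\le n\langle\psi_n\rangle+4\log C .
\]
Dividing by $n$ and letting $n\to\infty$, we get $\psi(b)\le\langle\psi\rangle$ by bounded convergence. So $\psi$ is psh.
\end{proof}

\section{Families of hyperbolic maps}\label{sec:covering}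

In this section we prove Theorem~\ref{thm:converse}. We use the known local result mentioned in the introduction in the following form. If $\lambda_*$ is hyperbolic, there are a connected open neighborhood $D_{\lambda_*}$ of $\lambda_*$ and a continuous map $H_{\lambda_*}:D_{\lambda_*}\times J_{\lambda_*}\to\mathbb{P}^k$, holomorphic in the first variable, such that each $H_{\lambda_*}(\lambda,\cdot)$ is a homeomorphism from $J_{\lambda_*}$ onto $J_\lambda$ with
\[
f_\lambda\circ H_{\lambda_*}(\lambda,\cdot)=H_{\lambda_*}(\lambda,\cdot)\circ f_{\lambda_*},\qquad H_{\lambda_*}(\lambda_*,\cdot)=\mathrm{id}.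
\]
Let $\mathcal{P}_{\lambda_*}$ be the set of maps $H_{\lambda_*}(\cdot,z)$, $z\in J_{\lambda_*}$. It is compact, as the continuous image of $J_{\lambda_*}$, and $\mathcal{F}$-invariant by the conjugacy relation. Through each $(\lambda,x)$ with $\lambda\in D_{\lambda_*}$ and $x\in J_\lambda$ passes the graph of exactly one of its members.

\subsection{The covering}

Assume that all $f_\lambda$ are hyperbolic, and let $\mathcal{E}=\{(\lambda,x):\lambda\in M,\ x\in J_\lambda\}$. A \emph{plaque} is the graph of a member of some $\mathcal{P}_{\lambda_*}$ over an open set $V\subset D_{\lambda_*}$. The point to check is that different local motions are compatible.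

Let $\sigma\in\mathcal{P}_{\lambda_*}$ and $\sigma'\in\mathcal{P}_{\lambda'_*}$ agree at $\lambda\in D_{\lambda_*}\cap D_{\lambda'_*}$, and let $U$ be the component of this intersection that contains $\lambda$. The restrictions to $U$ of the members of $\mathcal{P}_{\lambda_*}\cup\mathcal{P}_{\lambda'_*}$ form a compact $\mathcal{F}$-invariant set, so Lemma~\ref{lem:expand} at the hyperbolic parameter $\lambda$ gives $\sigma=\sigma'$ on $U$. Hence, if $(\lambda,x)$ lies in the plaque of $\sigma$ over $V$ and in the plaque of $\sigma'$ over $V'$, then the plaque of $\sigma$ over $V\cap V'\cap U$ contains $(\lambda,x)$ and lies in both. The plaques cover $\mathcal{E}$, so they form a basis of a topology.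

For this topology the part of $\mathcal{E}$ over $D_{\lambda_*}$ is the disjoint union of the graphs of the members of $\mathcal{P}_{\lambda_*}$. Each graph is open and projects homeomorphically onto $D_{\lambda_*}$, since plaques project onto open sets and the part of the graph over an open set is a plaque. So $\mathcal{E}\to M$ is a covering with discrete fibers $J_\lambda$. Since each $D_{\lambda_*}$ is connected, a map $\gamma$ on $M$ with $\gamma(\lambda)\in J_\lambda$ defines a continuous section of $\mathcal{E}$ if and only if $\gamma|_{D_{\lambda_*}}\in\mathcal{P}_{\lambda_*}$ for every $\lambda_*$; we call such a map a \emph{section}. Sections are holomorphic, so they belong to $\mathcal{J}$. Two sections of a covering of a connected space that agree at one point coincide. Therefore the covering is trivial, that is, isomorphic over $M$ to the product of $M$ with a discrete set, if and only if a section passes through every point of $\mathcal{E}$; the graphs of the sections then partition $\mathcal{E}$.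

\begin{proof}[Proof of Theorem~\ref{thm:converse}(1) and (2)]
\emph{Stable implies trivial.} Let $K$ be the support of an acritical web. Through each point of $\mathcal{E}$ passes the graph of some $\gamma\in K$, because $p_\lambda(K)=J_\lambda$. Fix $\lambda_*$ and apply Lemma~\ref{lem:expand} over $D_{\lambda_*}$ to the union of $\mathcal{P}_{\lambda_*}$ and $\{\sigma|_{D_{\lambda_*}}:\sigma\in K\}$. The maps $\gamma|_{D_{\lambda_*}}$ and $H_{\lambda_*}(\cdot,\gamma(\lambda_*))$ agree at $\lambda_*$, so they coincide. Thus $\gamma$ is a section.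

\emph{Trivial implies stable.} Fix $\lambda_0\in M$ and let $\gamma_z$ be the section with $\gamma_z(\lambda_0)=z$, for $z\in J_{\lambda_0}$. The topology of $\mathcal{E}$ forgets the topology of the fibers, so we must check that $(\lambda,z)\mapsto\gamma_z(\lambda)$ is continuous from $M\times J_{\lambda_0}$ to $\mathbb{P}^k$. Let $\lambda'\in M$. Since $M$ is connected, there is a chain $D_0,\dots,D_N$ of sets $D_{\lambda_*}$, with motions $H_0,\dots,H_N$, and points $b_0=\lambda_0\in D_0$, $b_{i+1}\in D_i\cap D_{i+1}$, such that $\lambda'\in D_N$. On $D_i$ the section $\gamma_z$ is the member of the local family with value $\gamma_z(b_i)$ at $b_i$: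
\[
\gamma_z(\lambda)=H_i\big(\lambda,\ H_i(b_i,\cdot)^{-1}(\gamma_z(b_i))\big)\qquad(\lambda\in D_i).
\]
If $z\mapsto\gamma_z(b_i)$ is continuous, this formula shows that $(\lambda,z)\mapsto\gamma_z(\lambda)$ is continuous on $D_i\times J_{\lambda_0}$, and in particular $z\mapsto\gamma_z(b_{i+1})$ is continuous. As $\gamma_z(b_0)=z$, induction gives continuity on $D_N\times J_{\lambda_0}$.

Consequently $z\mapsto\gamma_z$ is continuous from $J_{\lambda_0}$ to $\mathcal{J}$. Since the sections partition $\mathcal{E}$, the map $h_\lambda:z\mapsto\gamma_z(\lambda)$ is a continuous bijection $J_{\lambda_0}\to J_\lambda$, hence a homeomorphism. On $D_{\lambda_0}$ we have $\gamma_z=H_{\lambda_0}(\cdot,z)$, so $\mathcal{F}\gamma_z=\gamma_{f_{\lambda_0}(z)}$ there, and on $M$ by the identity theorem. Thus $h_\lambda$ conjugates $f_{\lambda_0}|_{J_{\lambda_0}}$ to $f_\lambda|_{J_\lambda}$.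

Let $\mathcal{M}$ be the image of $\mu_{\lambda_0}$ under $z\mapsto\gamma_z$. It is carried by a compact set, and it is $\mathcal{F}$-invariant because $\mu_{\lambda_0}$ is $f_{\lambda_0}$-invariant. The measure $(p_\lambda)_*\mathcal{M}=(h_\lambda)_*\mu_{\lambda_0}$ is $f_\lambda$-invariant and has entropy $k\log d$, since entropy is preserved by conjugacy. So it equals $\mu_\lambda$ by Proposition~\ref{prop:mu}(a), and $\mathcal{M}$ is an equilibrium web. It is acritical by Lemmas~\ref{lem:rate} and~\ref{lem:Js}.

\emph{The simply connected case.} Every covering of a simply connected manifold is trivial, which completes (1). In (2), one implication is Theorem~\ref{thm:main} and the other is (1).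
\end{proof}

\subsection{A hyperbolic family with monodromy}

\begin{proof}[Proof of Theorem~\ref{thm:converse}(3)]
Let $M=\{c\in\mathbb{C}:|c|>10\}$ and
\[
f_c(z,w_2,\dots,w_k)=(z^2+c,\,w_2^2,\dots,w_k^2).
\]
In homogeneous coordinates $f_c[z:w_2:\dots:w_k:t]=[z^2+ct^2:w_2^2:\dots:w_k^2:t^2]$, and the components vanish together only at the origin, so this is a holomorphic family of endomorphisms of degree $2$. Let $g_c(z)=z^2+c$, with Julia set $J(g_c)$. We recall that in dimension one the support of the equilibrium measure is the classical Julia set; for a polynomial it consists of points with bounded orbit and contains every repelling fixed point.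

\emph{The Julia sets.} The equilibrium measure of $g_c$ and the Haar measure of $S^1$ under $w\mapsto w^2$ have entropy $\log2$. Entropy is additive under products, so the product of the first with $k-1$ copies of the second is $f_c$-invariant of entropy $k\log2$. By Proposition~\ref{prop:mu}(a) it is $\mu_c$, and $J_c=J(g_c)\times(S^1)^{k-1}$.

\emph{Hyperbolicity.} If $|z|>|c|$, then $|g_c(z)|\ge|z|^2-|c|>|z|(|z|-1)>9|z|$, so the orbit of $z$ is unbounded. If $|z|\le2$, then $|g_c(z)|\ge|c|-4$ and $|g_c^2(z)|\ge(|c|-4)^2-|c|>|c|$, because $(t-4)^2-2t=(t-2)(t-8)>0$ for $t>10$; again the orbit is unbounded. So all points with bounded orbit lie in $\{2<|z|\le|c|\}$, where $|g_c'|>4$. On $J_c$ the differential $Df_c=\operatorname{diag}(2z,2w_2,\dots,2w_k)$ therefore multiplies Euclidean norms by at least $2$. The Euclidean and Fubini--Study norms are comparable on the compact set $J_c\subset\mathbb{C}^k$, so \eqref{eq:hyp} holds with $\kappa=2$. Moreover, a fixed point of $g_c$ in $\mathbb{C}$ has bounded orbit, so it is repelling and lies in $J(g_c)$.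

\emph{The family is not stable.} Suppose it is, and let $K$ be the support of an acritical web. Fix $c_0\in M$ and $\zeta_0$ with $\zeta_0^2+c_0=\zeta_0$. By Theorem~\ref{thm:motion}(1) there is a unique $\gamma\in K$ with $\gamma(c_0)=(\zeta_0,1,\dots,1)$. This point is fixed by $f_{c_0}$, so $\mathcal{F}\gamma\in K$ has the same value at $c_0$, and $\mathcal{F}\gamma=\gamma$. Since $\gamma(c)\in J_c\subset\mathbb{C}^k$, the first coordinate $\zeta(c)$ of $\gamma(c)$ is a continuous function on $M$ with $\zeta^2-\zeta+c=0$, that is, $(2\zeta(c)-1)^2=1-4c$. Along the circle $|c|=11$ the right side winds once around $0$, while the square of a continuous nonvanishing function winds an even number of times. This contradiction shows that the family is not stable, although all its parameters are hyperbolic.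
\end{proof}

\begin{thebibliography}{9}

\bibitem{BR} Maxence Br\'evard and Karim Rakhimov, \emph{Propagation of equilibrium states in stable families of endomorphisms of $\mathbb{P}^k(\mathbb{C})$}, arXiv:2405.12033 (2024).

\bibitem{DS} Dinh and Sibony, Springer LNM 1998.

\end{thebibliography}
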